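\title{Basic heat traces on Riemannian foliations have no logarithmic terms}

\begin{abstract}
The heat trace of the square of a basic Dirac operator on a Riemannian foliation of a closed manifold has a small-time asymptotic expansion in half-integer powers of $t$ and, a priori, powers of $\log t$. Br\"uning, Kamber and Richardson conjectured that all logarithmic terms vanish. We prove this conjecture. Molino's construction turns the basic heat trace into the heat trace of a Laplace-type operator on the sections invariant under a compact Lie group, and near an orbit with isotropy group $H$ this trace becomes an oscillatory integral with phase $\langle\xi,x-hx\rangle$, $h\in H$. The coefficients in the expansion of this integral are continuous functionals of the amplitude. For a dense set of amplitudes the integral is a combination of Hilbert series of modules of covariants, which are rational functions, and so the logarithmic coefficients vanish for all amplitudes.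
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Basic Dirac operators}\label{ss:setting}

Let $M$ be a closed manifold with a Riemannian foliation $\mathcal F$ of codimension $q$ and a bundle-like metric. This means that $M$ carries a Riemannian metric and is covered by open sets $U$ with submersions $p\colon U\to T$ onto $q$-dimensional Riemannian manifolds, whose fibers are the connected pieces of leaves in $U$, such that $dp$ maps $(T\mathcal F)^\perp$ isometrically onto the tangent spaces of $T$. Two such submersions differ locally by an isometry of the targets. The leaf space $M/\mathcal F$ is in general not a manifold, and objects on $M$ that come from the local models $T$ take the place of objects on $M/\mathcal F$. A differential form is \emph{basic} if it is locally pulled back from $T$. The normal bundle $Q=TM/T\mathcal F$, which we identify with $(T\mathcal F)^\perp$, equals $p^*TT$ over $U$, and the pull-backs of the Levi-Civita connections of the models $T$ fit together to the \emph{transverse Levi-Civita connection} $\nabla^Q$.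

Let $E=E^+\oplus E^-$ be a $\mathbb Z_2$-graded Hermitian vector bundle over $M$ that is \emph{foliated}, i.e.\ carries a flat partial connection along the leaves, and is a bundle of modules over the Clifford algebras $\mathrm{Cl}(Q)$. We assume the following.
\begin{itemize}
\item Clifford multiplication $c(v)$, $v\in Q$, is skew-Hermitian and odd, and $c(v)^2=-|v|^2$.
\item $E$ carries a metric connection $\nabla^E$ that preserves the grading and is \emph{basic}: it restricts to the given partial connection along the leaves, and its curvature satisfies $R^E(X,\cdot)=0$ for $X\in T\mathcal F$.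
\item $\nabla^E$ is compatible with Clifford multiplication: $\nabla^E_Z(c(v)s)=c(\nabla^Q_Zv)s+c(v)\nabla^E_Zs$.
\end{itemize}
A section $s$ of $E$ is \emph{basic} if $\nabla^E_Xs=0$ for all $X\in T\mathcal F$, and $\Gamma_b(M,E)$ is the space of smooth basic sections. Let $\kappa_b$ be the basic component of the mean curvature one-form of the leaves. Its smoothness is part of the data, and all that we use about $\kappa_b$ is that it is a smooth basic one-form. With a local orthonormal frame $(e_j)$ of $Q$, the \emph{basic Dirac operator} is
\[
D_b=\Bigl(\sum_{j=1}^qc(e_j)\nabla^E_{e_j}-\tfrac12c(\kappa_b^\sharp)\Bigr)\Big|_{\Gamma_b(M,E)}\colon\Gamma_b(M,E)\to\Gamma_b(M,E).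
\]
It is odd; let $D_b^+\colon\Gamma_b(M,E^+)\to\Gamma_b(M,E^-)$ be its restriction to $E^+$. Give $\Gamma_b(M,E)$ the inner product $\langle s_1,s_2\rangle=\int_M(s_1,s_2)_E\,dV$, where $dV$ is the Riemannian density, let $(D_b^+)^{\mathrm{adj}}$ be the adjoint of $D_b^+$ on basic sections, and put
\[
L^+=(D_b^+)^{\mathrm{adj}}D_b^+,\qquad L^-=D_b^+(D_b^+)^{\mathrm{adj}} .
\]

The following facts are known. The operators $L^\pm$ are essentially self-adjoint, their spectra consist of nonnegative eigenvalues of finite multiplicity, their positive spectra agree with multiplicities, and their transverse principal symbol is $|\xi|^2\,\mathrm{Id}$. Let $\overline q$ be the codimension of the leaf closures of maximal dimension. The operators $e^{-tL^\pm}$ are of trace class, and as $t\to0^+$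
\begin{equation}\label{eq:known}
\operatorname{Tr}e^{-tL^\pm}\sim t^{-\overline q/2}\Bigl(a_0^\pm+\sum_{j\ge1,\ 0\le k<K_0}a_{j,k}^\pm\,t^{j/2}(\log t)^k\Bigr),
\end{equation}
where $K_0$ is at most the number of different dimensions of closures of infinitesimal holonomy groups of the leaves. Moreover $a^\pm_{j,k}=0$ whenever $j\le\overline q$ and $k>0$. Br\"uning, Kamber and Richardson \cite{BKR} conjectured that all logarithmic terms in \eqref{eq:known} vanish.

\subsection{Results}

\begin{theorem}\label{thm:A}
In the situation above, $a_{j,k}^\pm=0$ for all $j\ge1$ and all $k>0$. Hence, with $a_j^\pm=a_{j,0}^\pm$ for $j\ge1$,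
\[
\operatorname{Tr}e^{-tL^\pm}\sim t^{-\overline q/2}\sum_{j\ge0}a_j^\pm\,t^{j/2}\qquad(t\to0^+).
\]
\end{theorem}

We deduce this from a statement about group actions. Principal symbols are normalized so that $\partial/\partial x_j$ has symbol $i\eta_j$.

\begin{theorem}\label{thm:B}
Let $G$ be a compact Lie group acting smoothly and isometrically on a closed Riemannian manifold $(W,g_W)$ of dimension $n$. Let $\mathcal E\to W$ be a $G$-equivariant Hermitian vector bundle with invariant metric, $\mu$ a $G$-invariant smooth positive density on $W$, and $P$ a $G$-equivariant second order differential operator on $\Gamma(W,\mathcal E)$, symmetric in $L^2(W,\mathcal E;\mu)$, with principal symbol $|\eta|_{g_W}^2\,\mathrm{Id}$. Then, as $t\to0^+$,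
\[
\operatorname{Tr}\bigl(e^{-tP}|_{L^2(W,\mathcal E)^G}\bigr)\sim\sum_{j\ge-n}c_j\,t^{j/2},
\]
with no logarithmic terms.
\end{theorem}

\subsection{The simplest cases}\label{ss:simple}

If the leaves are points, then $q=\overline q=\dim M$, every section is basic, and the heat kernel expansion \eqref{eq:BGV} below gives $\operatorname{Tr}e^{-tL^\pm}\sim t^{-q/2}\sum_i b_it^i$, with integer steps and no logarithms. If a flat $2$-torus is foliated by dense parallel lines, then $q=1$ and $\overline q=0$; basic functions are constant, and for $E^+=M\times\mathbb C$ as in Example~\ref{ex:klein} the trace of $e^{-tL^+}$ equals $1$. So the leading power sees the leaf closures and not the leaves. The next example shows that the half-integer steps in Theorem~\ref{thm:A} cannot be removed.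

\begin{example}\label{ex:klein}
Let $M$ be the quotient of $(\mathbb R/2\pi\mathbb Z)\times\mathbb R$ by the map $(x,y)\mapsto(-x,y+1)$, with the flat metric, foliated by the flow lines of $\partial_y$. The leaves are closed geodesics, so $q=\overline q=1$ and the mean curvature vanishes. Let $E=\Lambda Q^*\otimes\mathbb C$ with $E^+=\Lambda^0$, $E^-=\Lambda^1$, $c(v)=v^\flat\wedge{}-i_v$ and the connection induced by $\nabla^Q$. Basic sections of $E^+$ are even functions $f(x)$ on the circle, basic sections of $E^-$ are forms $g(x)\,dx$ with $g$ odd, and the inner products are integrals over the circle. So $D_b^+f=f'\,dx$, $(D_b^+)^{\mathrm{adj}}(g\,dx)=-g'$, and $L^+=-d^2/dx^2$ on even functions, with eigenfunctions $\cos mx$ and simple eigenvalues $m^2$, $m\ge0$. By Poisson summation,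
\[
\operatorname{Tr}e^{-tL^+}=\tfrac12+\tfrac12\sum_{m\in\mathbb Z}e^{-tm^2}=t^{-1/2}\Bigl(\tfrac{\sqrt\pi}2+\tfrac12t^{1/2}\Bigr)+O(t^\infty),
\]
so $a_1^+=\frac12\ne0$.
\end{example}

In this example the trace is that of an elliptic operator on a circle, restricted to the invariants of the finite group $\mathbb Z_2$. For groups of positive dimension there is a natural source of logarithms. The trace in Theorem~\ref{thm:B} is an integral over $(g,x)\in G\times W$ whose main factor is $e^{-d(gx,x)^2/4t}$. It concentrates on the set $\{gx=x\}$, which is singular where the isotropy group jumps. For the rotation $h$ of the plane by the angle $\theta$ one has $|hx-x|=2|\sin(\theta/2)|\,|x|$, the set is the crossing $\{\theta=0\}\cup\{x=0\}$, and the integrand depends on a product of two variables times the large parameter $\tau=t^{-1/2}$. Such integrals tend to produce logarithms: for a rapidly decreasing continuous function $F$ on $[0,\infty)$, the substitution $w=uv$ gives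
\[
\int_0^1\!\!\int_0^1F(\tau uv)\,du\,dv=\int_0^1F(\tau w)\log\frac1w\,dw=\frac{\log\tau}\tau\int_0^\infty F-\frac1\tau\int_0^\infty F(w)\log w\,dw+O(\tau^{-\infty}).
\]
The shape of the phase therefore does not exclude logarithms. What excludes them is that the parameter $h$ runs through a compact group of isometries.

\subsection{Plan and conventions}

Section~\ref{sec:model} introduces the oscillatory integral that carries the problem and evaluates it for the rotations of the plane, where the idea of the proof is visible. Section~\ref{sec:osc} proves that this integral has no logarithmic terms in general. Section~\ref{sec:equiv} proves Theorem~\ref{thm:B}, Section~\ref{sec:molino} deduces Theorem~\ref{thm:A}, and Section~\ref{sec:zeta} records a consequence for zeta functions. Of the known facts listed above we use only the essential self-adjointness of $L^\pm$ and the expansion \eqref{eq:known} itself.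

Haar measures on compact groups have total mass one. For integers $r\ge1$ and $K\ge0$, the relation $T(\tau)\sim\sum c_{p,l}\tau^{-p}(\log\tau)^l$ as $\tau\to+\infty$, summed over $0\le l\le K$ and over the $p\in\frac1r\mathbb Z$ above a fixed bound, means that $T(\tau)-\sum_{p\le p_0}\sum_lc_{p,l}\tau^{-p}(\log\tau)^l=o(\tau^{-p_0})$ for every $p_0\in\frac1r\mathbb Z$. The coefficients are unique: if two expansions of $T$ first differ at the exponent $p_0$, subtracting them gives a nonzero polynomial in $\log\tau$ that tends to zero, which is impossible. The same applies to expansions as $t\to0^+$.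

\section{The model integral and the rotations of the plane}\label{sec:model}

Let $H$ be a compact Lie group acting orthogonally, not necessarily faithfully, on a Euclidean space $V$ of dimension $d$. To see which integral matters, consider the Euclidean heat kernel $k_t$ of $V$. Since $k_t(x+w,x)=(4\pi t)^{-d/2}e^{-|w|^2/4t}=(2\pi)^{-d}t^{-d/2}\int_Ve^{-i\langle\xi,w\rangle/\sqrt t}e^{-|\xi|^2}d\xi$, we have for $\phi\in C_c^\infty(V)$
\[
\int_H\int_V\phi(x)\,k_t(hx,x)\,dx\,dh=(2\pi)^{-d}t^{-d/2}\int_H\int_V\int_Ve^{i\langle\xi,(1-h)x\rangle/\sqrt t}\,\phi(x)e^{-|\xi|^2}\,d\xi\,dx\,dh .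
\]
On a curved manifold the amplitude changes and the phase stays the same, so we allow all amplitudes. Let $X=V\times V\times H$ with the density $dx\,d\xi\,dh$, and let
\[
f(x,\xi,h)=\langle\xi,(1-h)x\rangle .
\]
Let $\mathcal S(X)$ be the Fr\'echet space of smooth functions $a$ on $X$ for which the seminorms $\sup|x^\alpha\xi^\beta\partial_x^{\alpha'}\partial_\xi^{\beta'}D_ha|$ are finite, for all multi-indices and all differential operators $D_h$ on $H$. For $a\in\mathcal S(X)$ put
\[
I(\tau;a)=\int_Xe^{i\tau f}\,a\,dx\,d\xi\,dh .
\]

\begin{proposition}\label{prop:osc}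
For every $a\in\mathcal S(X)$ there are numbers $c_j(a)$ with $I(\tau;a)\sim\sum_{j\in\mathbb Z_{\ge0}}c_j(a)\tau^{-j}$ as $\tau\to+\infty$, without logarithms.
\end{proposition}

The phase is bilinear in $(x,\xi)$, so Gaussian amplitudes can be integrated exactly. Let $C$ be a real endomorphism of $V$, $S=1+\tau^2C^TC$, and $\alpha,\beta\in V$. The integral over $\xi$ of $\exp(i\tau\langle\xi,Cx\rangle-\frac12|\xi|^2+\langle\beta,\xi\rangle)$ equals $(2\pi)^{d/2}\exp(\frac12|\beta|^2+i\tau\langle C^T\beta,x\rangle-\frac12\tau^2|Cx|^2)$. The remaining integral over $x$ is a Gaussian with matrix $S$ and linear term $\alpha+i\tau C^T\beta$, and we obtain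
\begin{equation}\label{eq:gauss}
\begin{split}
&\iint e^{i\tau\langle\xi,Cx\rangle-\frac12(|x|^2+|\xi|^2)+\langle\alpha,x\rangle+\langle\beta,\xi\rangle}\,dx\,d\xi\\
&=\frac{(2\pi)^d}{\det(S)^{1/2}}\exp\Bigl(\tfrac12|\beta|^2+\tfrac12\langle\alpha,S^{-1}\alpha\rangle+i\langle\beta,\tau CS^{-1}\alpha\rangle-\tfrac12\langle\beta,\tau^2CS^{-1}C^T\beta\rangle\Bigr).
\end{split}
\end{equation}
For $C=1-h$ the matrix $S$ factors after a change of parameter. Define $\epsilon$, $\zeta\in(0,1)$ and $z$ by
\begin{equation}\label{eq:param}
\epsilon=\frac1\tau=\zeta^{-1}-\zeta,\qquad z=\zeta^2,\qquad\text{so that}\qquad\tau=\frac\zeta{1-z},\qquad\zeta=\tfrac12\bigl(\sqrt{\epsilon^2+4}-\epsilon\bigr).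
\end{equation}
The limit $\tau\to+\infty$ corresponds to $\zeta\to1^-$, and $\zeta$ is an analytic function of $\epsilon$ near $\epsilon=0$. Since $h$ is orthogonal, $C^TC=(1-h^{-1})(1-h)=2-h-h^{-1}$, and with $\tau^2=z/(1-z)^2$,
\begin{equation}\label{eq:factor}
S=\frac{(1-z)^2+z(2-h-h^{-1})}{(1-z)^2}=\frac{(1-zh)(1-zh^{-1})}{(1-z)^2}.
\end{equation}

\begin{example}\label{ex:rot}
Let $H=SO(2)$ act on $V=\mathbb R^2$, let $h$ be the rotation by $\theta$, and take $a=e^{-(|x|^2+|\xi|^2)/2}e^{im\theta}$ with $m\in\mathbb Z$. Here $h+h^{-1}=2\cos\theta$ is a scalar, so $S$ is the scalar $(1-z)^{-2}(1-ze^{i\theta})(1-ze^{-i\theta})$ and $\det(S)^{1/2}$ is this same number. By \eqref{eq:gauss} with $\alpha=\beta=0$,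
\[
I(\tau;a)=(2\pi)^2(1-z)^2\int_0^{2\pi}e^{im\theta}\sum_{\mu_1,\mu_2\ge0}z^{\mu_1+\mu_2}e^{i(\mu_1-\mu_2)\theta}\,\frac{d\theta}{2\pi}
=(2\pi)^2(1-z)^2\frac{z^{|m|}}{1-z^2}.
\]
The integral over $H$ counts, degree by degree, the monomials $u_1^{\mu_1}u_2^{\mu_2}$ of weight $-m$ in the symmetric algebra of $V_{\mathbb C}$. They form the module generated by one monomial of degree $|m|$ over the invariant ring $\mathbb C[u_1u_2]$, and this is the meaning of the fraction $z^{|m|}/(1-z^2)$. The result
\[
I(\tau;a)=(2\pi)^2z^{|m|}\,\frac{1-z}{1+z}=(2\pi)^2\zeta^{2|m|}\frac{\epsilon}{\sqrt{4+\epsilon^2}}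
\]
is a convergent power series in $\epsilon=1/\tau$. No logarithm appears, although the phase degenerates along the crossing described in Section~\ref{ss:simple}.
\end{example}

\begin{example}\label{ex:nogroup}
Replace the family $1-h$ by the $1\times1$ matrices $\sin\theta$, $\theta\in\mathbb R/2\pi\mathbb Z$, on $V=\mathbb R$. The phase $\xi x\sin\theta$ is still analytic and bilinear in $(x,\xi)$. For the Gaussian amplitude and the measure $d\theta/2\pi$, \eqref{eq:gauss} gives
\[
J(\tau)=\int_{-\pi}^\pi\frac{d\theta}{\sqrt{1+\tau^2\sin^2\theta}}\ \ge\ \int_{-1}^1\frac{d\theta}{\sqrt{1+\tau^2\theta^2}}=\frac{2\operatorname{arsinh}\tau}\tau .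
\]
Thus $J(\tau)\to0$ by dominated convergence while $\tau J(\tau)\to\infty$, and $J$ has no expansion in nonnegative integer powers of $1/\tau$. So Proposition~\ref{prop:osc} fails for general analytic families of matrices.
\end{example}

Example~\ref{ex:rot} extends to all $H$ and to a space of amplitudes that is dense in $\mathcal S(X)$. Density helps only if the coefficient of each logarithmic term is defined for \emph{all} amplitudes and depends continuously on them. The proof of Proposition~\ref{prop:osc} therefore has three steps: an expansion that may contain logarithms, with continuous coefficients; the exact evaluation; and density. The first step uses only the features shared by Example~\ref{ex:nogroup}, and the group enters in the second.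

\section{Proof of Proposition~\ref{prop:osc}}\label{sec:osc}

\subsection{An expansion with continuous coefficients}

The critical set of $f$ is degenerate, so the method of stationary phase does not apply directly. Resolution of singularities reduces $f$ to a monomial, and for monomials the Mellin transform gives the expansion. For $\mathbf k\in\mathbb Z_{\ge0}^N$ write $u^{\mathbf k}=\prod_iu_i^{k_i}$, and let $\mathbb R_+=(0,\infty)$.

\begin{lemma}\label{lem:monomial}
Let $\mathbf k\in\mathbb Z^N_{\ge0}$, $\mathbf k\ne0$, and $\omega\in C_c^\infty(\mathbb R^N)$. Then $\int_{\mathbb R_+^N}e^{\pm i\tau u^{\mathbf k}}\omega(u)\,du$ has, as $\tau\to+\infty$, an asymptotic expansion in the functions $\tau^{-\nu/k_i}(\log\tau)^l$ with $k_i>0$, $\nu\in\mathbb Z_{\ge1}$, $0\le l<N$.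
\end{lemma}

\begin{proof}
Let $k_{\max}=\max_ik_i$ and $Z(s)=\int_{\mathbb R_+^N}(u^{\mathbf k})^{-s}\omega(u)\,du$ for $\operatorname{Re}s<1/k_{\max}$. Integrate by parts $\ell$ times in each variable $u_i$ with $k_i>0$; the boundary terms vanish because $\operatorname{Re}(\nu-k_is)>0$ for $\nu\ge1$. This gives
\[
Z(s)=\prod_{i:\,k_i>0}\ \prod_{\nu=1}^\ell\frac{-1}{\nu-k_is}\ \int_{\mathbb R_+^N}(u^{\mathbf k})^{-s}\Bigl(\prod_{i:\,k_i>0}u_i^\ell\partial_i^\ell\Bigr)\omega\,du .
\]
The last integral is holomorphic for $\operatorname{Re}s<(\ell+1)/k_{\max}$ and bounded on closed bounded vertical strips in this half-plane. Hence $Z$ is meromorphic on $\mathbb C$, with poles only at the points $\nu/k_i$, each of order at most $N$. In a fixed bounded vertical strip we may take $\ell$ as large as we like, and the prefactor is $O(|\operatorname{Im}s|^{-\ell})$. So $Z$ decreases rapidly as $|\operatorname{Im}s|\to\infty$, uniformly in bounded vertical strips.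

We use the formula $e^{-w}=\frac1{2\pi i}\int_{\operatorname{Re}s=c}\Gamma(s)w^{-s}\,ds$, valid for $c>0$ and $|\arg w|<\pi/2$, and Stirling's bound $|\Gamma(s)|\le C(1+|\operatorname{Im}s|)^{C'}e^{-\pi|\operatorname{Im}s|/2}$ on closed bounded strips in $\operatorname{Re}s>0$. The values $w=\mp i\tau u^{\mathbf k}$ that we need lie on the boundary of the sector, so we first damp the oscillation. Let $\gamma\in(0,1]$, $0<c<1/k_{\max}$ and $w=(\gamma\mp i)\tau u^{\mathbf k}$. Then $|w^{-s}|=|w|^{-c}e^{\operatorname{Im}s\,\arg w}$ with $\arg w$ independent of $u$ and $|\arg w|<\pi/2$, and $(u^{\mathbf k})^{-c}\omega$ is integrable. Fubini's theorem gives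
\[
\int_{\mathbb R_+^N}e^{-(\gamma\mp i)\tau u^{\mathbf k}}\omega\,du=\frac1{2\pi i}\int_{\operatorname{Re}s=c}\Gamma(s)(\gamma\mp i)^{-s}Z(s)\tau^{-s}\,ds .
\]
Since $1\le|\gamma\mp i|\le\sqrt2$ and $|\arg(\gamma\mp i)|\le\pi/2$, we have $|\Gamma(s)(\gamma\mp i)^{-s}|\le C(1+|\operatorname{Im}s|)^{C'}$ on closed bounded strips in $\operatorname{Re}s>0$, uniformly in $\gamma\in[0,1]$. With the rapid decrease of $Z$, dominated convergence on both sides yields the identity for $\gamma=0$. Now move the contour to $\operatorname{Re}s=c'$, where $c'>c$ is not a pole of $Z$. The function $\Gamma$ has no poles in $\operatorname{Re}s>0$. At a pole $p$ of $Z$ we have $\tau^{-s}=\tau^{-p}\sum_l(-\log\tau)^l(s-p)^l/l!$, so the residue is $\tau^{-p}$ times a polynomial in $\log\tau$ of degree less than $N$. The integral over the new contour is $O(\tau^{-c'})$, and $c'$ can be arbitrarily large.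
\end{proof}

We recall resolution of singularities in Atiyah's form \cite{Atiyah}. Let $f$ be a real analytic function near a point $x_0$ of a real analytic manifold, not identically zero near $x_0$, and let $\Sigma$ be its zero set. Then there are a coordinate neighborhood $U$ of $x_0$, a real analytic manifold $\tilde U$ and a proper analytic map $\varpi\colon\tilde U\to U$ that restricts to an analytic isomorphism $\tilde U\setminus\tilde\Sigma\to U\setminus\Sigma$, where $\tilde\Sigma=\varpi^{-1}(\Sigma)$, such that every point of $\tilde U$ has analytic coordinates $u$ centered at it in which $f\circ\varpi=e(u)u^{\mathbf k}$ with $e$ nowhere zero.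

Let $X_0=\{|x|\le2,\ |\xi|\le2\}\times H$, and let $C^\infty_{X_0}$ be the Fr\'echet space of smooth functions on $X$ supported in $X_0$, with the norms $\|\cdot\|_{C^m}$.

\begin{lemma}\label{lem:compact}
There are integers $r\ge1$, $K\ge0$ and continuous linear functionals $c^0_{p,l}$ on $C^\infty_{X_0}$, $p\in\frac1r\mathbb Z_{\ge0}$, $0\le l\le K$, such that for every $p_1>0$ with $p_1\notin\frac1r\mathbb Z$ there are $C$ and $m$ with
\begin{equation}\label{eq:uniform}
\Bigl|I(\tau;a)-\sum_{p<p_1}\sum_{l=0}^Kc^0_{p,l}(a)\tau^{-p}(\log\tau)^l\Bigr|\le C\tau^{-p_1}\|a\|_{C^m}\qquad(\tau\ge1,\ a\in C_{X_0}^\infty).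
\end{equation}
\end{lemma}

\begin{proof}
\emph{Existence of an expansion for each $a$.} The manifold $X$, of dimension $N$, and the function $f$ are real analytic, because homomorphisms of Lie groups are analytic. A component of $X$ on which $f$ vanishes identically contributes a constant, which is a term with $p=l=0$. On the union $X'$ of the other components $f$ vanishes on no nonempty open set, and $\Sigma=\{f=0\}\cap X'$ has measure zero. Since $f=\langle\xi,\partial_\xi f\rangle$, the function $f$ has no critical point outside its zero set.

We fix the following data, which do not depend on $a$. Cover the compact set $X_0\cap X'$ by finitely many open sets $U$, each either disjoint from $\Sigma$ or as in the resolution theorem, and choose functions $\rho_U\in C_c^\infty(U)$ with $\sum_U\rho_U=1$ on $X_0\cap X'$. Let $U$ be of the second kind. At a point of $\tilde\Sigma$ we have $\mathbf k\ne0$. Choose $i$ with $k_i>0$ and replace $u_i$ by $u_i|e(u)|^{1/k_i}$; the Jacobian matrix of this change at $u=0$ is diagonal with positive entries, so we obtain new centered analytic coordinates, defined on a small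 cube, in which $f\circ\varpi=\pm u^{\mathbf k}$. Since $\varpi$ is proper, $\varpi^{-1}(\operatorname{supp}\rho_U)$ is compact. Cover it by finitely many such cubes and the open set $\tilde U\setminus\tilde\Sigma$, and choose a subordinate partition of unity with compact supports.

The sets $\Sigma$ and $\tilde\Sigma$ have measure zero, so $\int_Ue^{i\tau f}\rho_Ua$ may be computed on $\tilde U$. This splits $I(\tau;a)$, up to the constant term, into finitely many pieces of two kinds. For the pieces supported in a set $U$ disjoint from $\Sigma$, or in $\tilde U\setminus\tilde\Sigma$, where $\varpi$ is a diffeomorphism, the phase has no critical point on the compact support of a smooth amplitude, and repeated integration by parts gives $O(\tau^{-\infty})$. For the pieces supported in a cube, the pulled back density is a smooth positive function times $|J(u)|\,du$, where $J$ is the Jacobian determinant of $\varpi$. The factor $|J|$ need not be smooth. But $J$ is analytic and does not vanish off $\tilde\Sigma=\{u^{\mathbf k}=0\}$, so on the intersection of the cube with an open orthant, which is connected, $|J|$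 equals $J$ or $-J$, and these are smooth on the whole cube. Reflecting each orthant to $\mathbb R_+^N$ changes $u^{\mathbf k}$ at most by a sign, and we arrive at integrals as in Lemma~\ref{lem:monomial}. Only finitely many multi-indices $\mathbf k$ occur. Let $r$ be a common multiple of their nonzero entries and $K=N-1$. Then $I(\tau;a)\sim\sum c^0_{p,l}(a)\tau^{-p}(\log\tau)^l$ for all $a\in C_{X_0}^\infty$, and the coefficients are linear in $a$ by uniqueness.

\emph{Continuity.} The Banach--Steinhaus theorem says that a pointwise bounded family of continuous linear functionals on a Fr\'echet space is bounded by a constant times one continuous seminorm; in particular a pointwise limit of a sequence of continuous functionals is continuous. Order the pairs $(p,l)$ by increasing $p$ and, for equal $p$, by decreasing $l$. Then $c^0_{p,l}(a)$ is the limit, along $\tau=2,3,\dots$, of $\tau^p(\log\tau)^{-l}$ times the difference of $I(\tau;a)$ and the terms that precede $(p,l)$. Each $I(\tau;\cdot)$ is continuous, since $|I(\tau;a)|\le\int|a|$, so all $c^0_{p,l}$ are continuous by induction.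

\emph{Uniform remainder.} Let $R_\tau(a)$ be the expression inside the absolute value in \eqref{eq:uniform}, and let $p'>p_1$ be the first element of $\frac1r\mathbb Z$ after $p_1$. For fixed $a$ we have $R_\tau(a)=O(\tau^{-p'}(\log\tau)^K)$ as $\tau\to\infty$, and $R_\tau(a)$ is continuous in $\tau$. So the continuous functionals $\tau^{p_1}R_\tau$, $\tau\ge1$, are pointwise bounded, and Banach--Steinhaus gives \eqref{eq:uniform}.
\end{proof}

Gaussian amplitudes do not have compact support, so we must pass to $\mathcal S(X)$. The homogeneity of $f$ in $x$ and in $\xi$ moves every dyadic region into $X_0$ at the price of a larger $\tau$, and this is where the uniform bound \eqref{eq:uniform} is needed.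

\begin{lemma}\label{lem:schwartz}
With $r$ and $K$ as in Lemma~\ref{lem:compact}, there are continuous linear functionals $c_{p,l}$ on $\mathcal S(X)$, $p\in\frac1r\mathbb Z_{\ge0}$, $0\le l\le K$, such that $I(\tau;a)\sim\sum_{p,l}c_{p,l}(a)\tau^{-p}(\log\tau)^l$ for all $a\in\mathcal S(X)$.
\end{lemma}

\begin{proof}
Let $1=\sum_{i\ge0}\chi_i$ be a dyadic partition of unity on $V$: $\chi_0$ is supported in $|x|\le2$, and $\chi_i(x)=\chi(2^{-i}x)$ for $i\ge1$, with $\chi$ supported in $\frac12\le|x|\le2$. Put
\[
a_{ij}(x,\xi,h)=\chi_i(2^ix)\,\chi_j(2^j\xi)\,a(2^ix,2^j\xi,h)\in C_{X_0}^\infty .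
\]
Since $f(2^ix,2^j\xi,h)=2^{i+j}f(x,\xi,h)$,
\begin{equation}\label{eq:dyadic}
I(\tau;a)=\sum_{i,j\ge0}2^{(i+j)d}\,I(2^{i+j}\tau;a_{ij}).
\end{equation}
On the support of $\chi_i(x)\chi_j(\xi)$ we have $(1+|x|)(1+|\xi|)\ge2^{i+j-2}$, and $m$ derivatives of $a_{ij}$ produce at most a factor $C2^{m(i+j)}$. Hence for all $m,m'$ there is a continuous seminorm $\|\cdot\|'$ on $\mathcal S(X)$ with $\|a_{ij}\|_{C^m}\le2^{-m'(i+j)}\|a\|'$. Insert \eqref{eq:uniform}, with $2^{i+j}\tau$ in place of $\tau$, into \eqref{eq:dyadic} and expand $(\log\tau+(i+j)\log2)^{l'}$ by the binomial theorem. The coefficient of $\tau^{-p}(\log\tau)^l$ is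
\[
c_{p,l}(a)=\sum_{l'=l}^K\binom{l'}l\sum_{i,j\ge0}2^{(i+j)(d-p)}\bigl((i+j)\log2\bigr)^{l'-l}c^0_{p,l'}(a_{ij}).
\]
Each $c^0_{p,l'}$ is bounded by a multiple of some $C^m$-norm, so for $m'>d$ the series is dominated by $C\|a\|'\sum_{i,j}2^{(i+j)(d-m')}(1+i+j)^K<\infty$, and $c_{p,l}$ is continuous on $\mathcal S(X)$. The remainders add up to at most $\sum_{i,j}2^{(i+j)d}\,C(2^{i+j}\tau)^{-p_1}2^{-m'(i+j)}\|a\|'=O(\tau^{-p_1})$.
\end{proof}

\subsection{Gaussian amplitudes and Hilbert series}

In Example~\ref{ex:rot} the integral over $H$ was the generating function of the dimensions of a finitely generated module over a ring of invariants. This holds in general.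

\begin{lemma}\label{lem:molien}
Let $\sigma$ and $U$ be finite-dimensional complex representations of $H$. Then the series $\sum_{k\ge0}z^k\dim(\sigma\otimes S^kU)^H$ is the Taylor series of a rational function of $z$.
\end{lemma}

\begin{proof}
Let $S=S(U)$ be the symmetric algebra, and let $\mathcal R$ be the average over $H$ (the Reynolds operator) on $S$ and on $\sigma\otimes S$. It preserves degrees, projects onto the invariants, and satisfies $\mathcal R(sm)=\mathcal R(s)m$ for $s\in S$ and invariant $m$.

The algebra $S^H$ is finitely generated (Hilbert). Indeed, $S$ is Noetherian, so the ideal generated by the homogeneous invariants of positive degree is generated by finitely many of them, $f_1,\dots,f_\nu$. A homogeneous invariant $f_0$ of positive degree can be written $f_0=\sum s_if_i$ with $s_i$ homogeneous of smaller degree. Then $f_0=\sum\mathcal R(s_i)f_i$, and induction on the degree shows that $f_0$ is a polynomial in the $f_i$. Next, $\sigma\otimes S$ is a Noetherian $S$-module, so the submodule generated by $(\sigma\otimes S)^H$ is generated by finitely many homogeneous invariants $m_i$.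 If $m=\sum s_im_i$ is invariant, then $m=\sum\mathcal R(s_i)m_i$. So $(\sigma\otimes S)^H$ is a finitely generated graded $S^H$-module. By the Hilbert--Serre theorem, the series $\sum z^k\dim M_k$ of a finitely generated graded module $M$ over an algebra generated by homogeneous elements $f_i$ of positive degree is a polynomial divided by $\prod_i(1-z^{\deg f_i})$.
\end{proof}

A \emph{representative function} on $H$ is a finite linear combination of matrix coefficients of finite-dimensional representations. Products of representative functions are representative (take tensor products), and so are the matrix entries of $h$ and of $h^{-1}=h^T$ acting on $V$.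

\begin{lemma}\label{lem:exact}
Let $a=\varphi(x,\xi)e^{-(|x|^2+|\xi|^2)/2}b(h)$ with $\varphi$ a polynomial and $b$ a representative function. Then for large $\tau$, $I(\tau;a)$ equals a convergent power series in $\epsilon=1/\tau$.
\end{lemma}

\begin{proof}
Use the parameters \eqref{eq:param} and put $C=1-h$. We have $\det(1-zh^{-1})=\det\bigl((1-zh)^T\bigr)=\det(1-zh)$. This number is positive for $0\le z<1$, because it equals $1$ at $z=0$ and does not vanish, the eigenvalues of $h$ having modulus one. So \eqref{eq:factor} gives
\[
\det(S)^{-1/2}=\frac{(1-z)^d}{\det(1-zh)},\qquad S^{-1}=\frac{(1-z)^2}{\det(1-zh)^2}\operatorname{adj}(1-zh)\operatorname{adj}(1-zh^{-1}),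
\]
where $\operatorname{adj}$ denotes the adjugate matrix. The square root has disappeared; this is where orthogonality of the action is used, and it fails in Example~\ref{ex:nogroup}. Apply $\varphi(\partial_\alpha,\partial_\beta)$ to \eqref{eq:gauss} at $\alpha=\beta=0$. On the left this inserts the factor $\varphi(x,\xi)$. On the right it produces $(2\pi)^d\det(S)^{-1/2}$ times a polynomial in the entries of $S^{-1}$, $\tau CS^{-1}$ and $\tau^2CS^{-1}C^T$. The entries of the adjugates are polynomials in $z$ and in the entries of $h$, and $\tau=\zeta/(1-\zeta^2)$. Collecting powers of $z$, we find that $I(\tau;a)$ is a finite sum of terms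
\[
R(\zeta)\int_Hb'(h)\det(1-zh)^{-m}\,dh
\]
with $R$ rational, $m\ge1$, and $b'$ a representative function that does not depend on $z$.

The function $\det(1-zh)$ is invariant under conjugation, so we may average $b'$ over conjugation. By Schur's lemma the average of the coefficient $\langle\sigma(h)v,v'\rangle$ of an irreducible unitary representation $\sigma$ is $\langle v,v'\rangle\chi_\sigma(h)/\dim\sigma$. So we may take $b'=\chi_\sigma$. Let $U=V_{\mathbb C}^{\oplus m}$. Diagonalizing $h$ on $U$ gives $\det(1-zh)^{-m}=\sum_kz^k\operatorname{tr}(h|S^kU)$, uniformly in $h$ for fixed $|z|<1$. The integral of the character of a representation is the dimension of its invariants, hence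
\[
\int_H\chi_\sigma(h)\det(1-zh)^{-m}\,dh=\sum_{k\ge0}z^k\dim(\sigma\otimes S^kU)^H ,
\]
which is rational in $z=\zeta^2$ by Lemma~\ref{lem:molien}. So $I(\tau;a)$ is a rational function of $\zeta\in(0,1)$. Substituting the analytic function $\zeta(\epsilon)$, which is not constant, we see that $I$ is meromorphic in $\epsilon$ near $0$. The individual terms may have poles at $\zeta=1$, but $|I|\le\int|a|$ stays bounded as $\epsilon\to0^+$, so their sum has no pole at $\epsilon=0$.
\end{proof}

\subsection{Density}

\begin{lemma}\label{lem:dense}
The amplitudes of Lemma~\ref{lem:exact} span a dense subspace of $\mathcal S(X)$.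
\end{lemma}

\begin{proof}
Let $\mathcal O=-\Delta_x-\Delta_\xi+|x|^2+|\xi|^2$ be the harmonic oscillator on $V\times V$. We recall that the Hermite functions $\varphi_\nu$, which are polynomials times $e^{-(|x|^2+|\xi|^2)/2}$, form an orthonormal basis of $L^2(V\times V)$ of real eigenfunctions of $\mathcal O$ with eigenvalues $\lambda_\nu>0$, that $\sum_\nu\lambda_\nu^{-m}<\infty$ for large $m$, and that each Schwartz seminorm of $\varphi_\nu$ is bounded by a constant times a power of $\lambda_\nu$. For $a\in\mathcal S(X)$ put $a_\nu(h)=\int a\,\varphi_\nu\,dx\,d\xi\in C^\infty(H)$. For every differential operator $D_h$ on $H$ and every $m$,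
\[
|\lambda_\nu^mD_ha_\nu(h)|=\Bigl|\int(\mathcal O^mD_ha)\varphi_\nu\,dx\,d\xi\Bigr|\le\sup_{h}\|\mathcal O^mD_ha(\cdot,\cdot,h)\|_{L^2}<\infty .
\]
So $\sum_\nu a_\nu(h)\varphi_\nu(x,\xi)$ converges absolutely in every seminorm of $\mathcal S(X)$, and the sum is $a$, because for each $h$ the series converges to $a(\cdot,\cdot,h)$ in $L^2$.

It remains to approximate each $a_\nu$ in $C^\infty(H)$ by representative functions. Take a bi-invariant metric on $H$. An eigenspace $Y$ of its Laplacian is finite-dimensional and invariant under right translations $R_h$, and for $b\in Y$ the function $b(h)=(R_hb)(1)$ is a matrix coefficient of the representation $Y$. The eigenfunction expansion of a smooth function on a closed manifold converges in $C^\infty$.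
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:osc}]
Let $(p,l)$ be a pair with $l>0$ or $p\notin\mathbb Z$. By Lemma~\ref{lem:exact} and uniqueness of expansions, the functional $c_{p,l}$ of Lemma~\ref{lem:schwartz} vanishes on the amplitudes of Lemma~\ref{lem:exact}. It is continuous and linear, so it vanishes on $\mathcal S(X)$ by Lemma~\ref{lem:dense}.
\end{proof}

\section{Invariant heat traces: proof of Theorem~\ref{thm:B}}\label{sec:equiv}

Near an orbit, the heat kernel at $(gx,x)$ will turn out to be a rapidly decreasing function of $(hx-x)/\sqrt t$, where $h$ lies in the isotropy group and $x$ in a slice, with smooth dependence on $x$, $h$ and $\sqrt t$. We first put Proposition~\ref{prop:osc} into this form.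

\begin{corollary}\label{cor:scaled}
Let $H$ and $V$ be as in Section~\ref{sec:model}. Let $F(x,h,w,\epsilon)$ be smooth on $V\times H\times V\times[0,1]$, supported where $x$ lies in a fixed compact set, with all derivatives $O((1+|w|)^{-m})$ for every $m$, uniformly in the other variables. Then there are numbers $c_j$ with
\[
\int_H\int_VF\Bigl(x,h,\frac{hx-x}\epsilon,\epsilon\Bigr)\,dx\,dh\sim\sum_{j\ge0}c_j\epsilon^j\qquad(\epsilon\to0^+).
\]
\end{corollary}

\begin{proof}
By Taylor's formula in the last variable, $F=\sum_{j<J}\epsilon^jF_j(x,h,w)+\epsilon^JR_J$, where $R_J$ is bounded and has the same compact support in $x$; its contribution is $O(\epsilon^J)$. The function $a_j(x,\xi,h)=(2\pi)^{-d}\int_VF_j(x,h,w)e^{i\langle\xi,w\rangle}dw$ lies in $\mathcal S(X)$, and $F_j(x,h,w)=\int_Va_j(x,\xi,h)e^{-i\langle\xi,w\rangle}d\xi$. Setting $w=(hx-x)/\epsilon$ gives $\int_H\int_VF_j(x,h,(hx-x)/\epsilon)\,dx\,dh=I(1/\epsilon;a_j)$, and Proposition~\ref{prop:osc} applies.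
\end{proof}

\subsection{The trace as an integral over $G\times W$}

Write $\mu=e^\psi\,d\mathrm{vol}$, where $d\mathrm{vol}$ is the density of $g_W$; the function $\psi$ is smooth and $G$-invariant. Multiplication by $e^{\psi/2}$ is a $G$-equivariant unitary map $L^2(W,\mathcal E;\mu)\to L^2(W,\mathcal E;d\mathrm{vol})$, and $e^{\psi/2}Pe^{-\psi/2}$ is equivariant, has the same principal symbol, and is symmetric for $d\mathrm{vol}$. The traces agree, so we may assume $\mu=d\mathrm{vol}$. As a symmetric elliptic operator with positive symbol on a closed manifold, $P$ is essentially self-adjoint and bounded below, with discrete spectrum and smooth eigensections. Let $k_t(x,y)\in\operatorname{Hom}(\mathcal E_y,\mathcal E_x)$ be the smooth kernel of $e^{-tP}$, and let $d(x,y)$ be the Riemannian distance. Because the symbol of $P$ is $|\eta|^2_{g_W}\mathrm{Id}$, \cite[Thm.~2.30]{BGV} applies: there are smooth sections $u_i(x,y)$, supported where $d(x,y)$ is less than the injectivity radius, such that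
\begin{equation}\label{eq:BGV}
k_t(x,y)=(4\pi t)^{-n/2}e^{-d(x,y)^2/4t}\sum_{i=0}^\ell t^iu_i(x,y)+O(t^{J(\ell)})
\end{equation}
uniformly on $W\times W$, with $J(\ell)\to\infty$ as $\ell\to\infty$.

The group acts on sections by $(gs)(x)=g\,s(g^{-1}x)$, and $\int_Gg^{-1}\,dg$ is the orthogonal projection onto the invariant sections. It commutes with $e^{-tP}$. The operator $g^{-1}e^{-tP}$ has kernel $g^{-1}k_t(gx,y)$, so
\[
\operatorname{Tr}\bigl(e^{-tP}|_{L^2(W,\mathcal E)^G}\bigr)=\int_W\Theta_t\,d\mu,\qquad\Theta_t(x)=\int_G\operatorname{tr}\bigl(g^{-1}k_t(gx,x)\bigr)\,dg .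
\]
Equivariance of $P$ gives $k_t(g_1x,g_1y)=g_1k_t(x,y)g_1^{-1}$. Hence $\operatorname{tr}(g^{-1}k_t(gg_1x,g_1x))=\operatorname{tr}(g_2^{-1}k_t(g_2x,x))$ with $g_2=g_1^{-1}gg_1$, and $\Theta_t$ is $G$-invariant.

Below we attach to each orbit an invariant open neighborhood, its tube. Finitely many tubes cover $W$, and averaging a subordinate partition of unity over $G$ makes it invariant. So it suffices to expand $T_\phi(t)=\int_W\phi\,\Theta_t\,d\mu$ for a smooth invariant function $\phi$ supported in the tube around one orbit $Gx_0$.

\subsection{Slice and coordinates}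

Let $H=G_{x_0}$ and $V=(T_{x_0}Gx_0)^\perp$, on which $H$ acts linearly and orthogonally. Identify the open ball $V_\delta\subset V$ of radius $\delta$ with a submanifold of $W$ by the Riemannian exponential map at $x_0$; this identification is $H$-equivariant. The slice theorem says that for small $\delta$ the map $G\times_HV_\delta\to W$, $[g,v]\mapsto gv$, is a diffeomorphism onto an invariant open set, the tube, and that $G_v\subset H$ for $v\in V_\delta$.

An invariant function on the tube is determined by its values on the slice, and we want to integrate it there. The push-forward of $dg\,dv$ under the proper submersion $G\times V_\delta\to G\times_HV_\delta$ is a smooth positive invariant density $\mu_0$, and $\mu=\rho\mu_0$ on the tube with $\rho$ smooth and invariant. For an invariant function $F$ supported in the tube,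
\begin{equation}\label{eq:slice}
\int_WF\,d\mu=\int_{V_\delta}\int_G(F\rho)(gv)\,dg\,dv=\int_{V_\delta}F(v)\rho(v)\,dv .
\end{equation}

Next we separate in $G$ the directions that move $x_0$ from those that fix it. Let $\mathfrak g=\mathfrak h\oplus\mathfrak m$ be an $\operatorname{Ad}(H)$-invariant splitting, with an inner product on $\mathfrak m$. For small $r_0>0$ the map $(Y,h)\mapsto\exp(Y)h$, $Y\in\mathfrak m$, $|Y|<r_0$, $h\in H$, is a diffeomorphism onto an open neighborhood of $H$ in $G$. Both $dg$ and $dY\,dh$ are invariant under right translation by $H$, so $dg=j(Y)\,dY\,dh$ with $j$ smooth. By the inverse function theorem, for small $r_0$ and $\delta$ the map $(Y,v)\mapsto\exp(Y)v$, $|Y|<r_0$, $v\in V_\delta$, is a coordinate system on a neighborhood $\Omega$ of $x_0$, and $\Omega$ is convex in these coordinates. The point $gv=\exp(Y)(hv)$ has coordinates $(Y,hv)$, and $v$ has coordinates $(0,v)$; their difference is $(Y,hv-v)$.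

The exponent in \eqref{eq:BGV} is a quadratic form in this difference, with variable coefficients. The function $d^2$ is smooth near the diagonal, and $d(\cdot,y')^2$ vanishes to second order at $y'$ with Hessian $2g_W$. Taylor's formula with integral remainder gives, in coordinates on $\Omega\times\Omega$,
\[
d(y,y')^2=\langle y-y',\mathcal A(y,y')(y-y')\rangle,\qquad\mathcal A(y,y')=\int_0^1(1-s)\operatorname{Hess}\bigl(d(\cdot,y')^2\bigr)\big|_{y'+s(y-y')}\,ds .
\]
The matrix $\mathcal A$ is symmetric, and $\mathcal A(x_0,x_0)$ is the matrix of $g_W$ at $x_0$. After shrinking $r_0$ and $\delta$, $\mathcal A$ is smooth with bounded derivatives on $\Omega\times\Omega$ and $\mathcal A\ge c_0>0$. This fixes the tube around $Gx_0$.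

\subsection{Localization and scaling}

Let $\chi\in C_c^\infty(\{|Y|<r_0\})$ equal $1$ on an open neighborhood $O$ of $0$, and regard it also as a function of $g=\exp(Y)h$, extended by zero to $G$. The set $\operatorname{supp}\phi\cap V_\delta$ is compact, and so is $G\setminus\exp(O)H$. On the product of these two sets $gv\ne v$, because $G_v\subset H$, hence $d(gv,v)\ge c>0$. So the main term of \eqref{eq:BGV} is exponentially small where $1-\chi\neq0$. Apply \eqref{eq:slice} to the invariant function $\phi\Theta_t$ and only then insert \eqref{eq:BGV}; no invariance of the $u_i$ is needed. With the smooth functions $A_i(g,v)=\operatorname{tr}(g^{-1}u_i(gv,v))$ we get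
\[
T_\phi(t)=\sum_{i=0}^\ell\frac{t^i}{(4\pi t)^{n/2}}\int_V\!\int_H\!\int_{\mathfrak m}\chi jA_i\phi\rho\;e^{-\frac1{4t}\langle(Y,hv-v),\,\mathcal A\,(Y,hv-v)\rangle}\,dY\,dh\,dv+O(t^{J(\ell)}),
\]
where $\mathcal A=\mathcal A((Y,hv),(0,v))$.

In the variable $Y$ the exponent is nondegenerate, and we integrate $Y$ out. Put $\epsilon=\sqrt t$ and $Y=\epsilon y$. The $i$-th triple integral equals $\epsilon^{\dim\mathfrak m}\int_H\int_VF_i(v,h,\frac{hv-v}\epsilon,\epsilon)\,dv\,dh$ with
\[
F_i(v,h,w,\epsilon)=\int_{\mathfrak m}\phi(v)\rho(v)\,\chi(\epsilon y)j(\epsilon y)\,A_i(\exp(\epsilon y)h,v)\;e^{-\frac14\langle(y,w),\,\mathcal A((\epsilon y,hv),(0,v))\,(y,w)\rangle}\,dy .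
\]
The integrand, extended by zero, is smooth for all $(y,v,h,w,\epsilon)$ with $\epsilon\in[0,1]$, since the factor $\phi(v)\chi(\epsilon y)$ keeps the arguments of $\mathcal A$ in a compact subset of $\Omega\times\Omega$. A derivative in $\epsilon$ brings down a factor $y$, and a derivative falling on the exponential brings down a polynomial in $(y,w)$ with bounded coefficients. So every derivative of the integrand in $(v,h,w,\epsilon)$ is bounded by $C(1+|y|+|w|)^me^{-c_0(|y|^2+|w|^2)/4}$, uniformly for $\epsilon\in[0,1]$, and $F_i$ satisfies the hypotheses of Corollary~\ref{cor:scaled}.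

The $i$-th summand of $T_\phi$ therefore has an expansion in integer powers $\epsilon^j$ with $j\ge2i-n+\dim\mathfrak m$. Only finitely many $i$ contribute to a given power; let $c_j$ be the sum of their contributions. Given $j_0$, choose $\ell$ with $2\ell-n\ge j_0$ and $2J(\ell)>j_0$. Then $T_\phi(t)-\sum_{j\le j_0}c_j\epsilon^j=o(\epsilon^{j_0})$. All exponents satisfy $j\ge-n+\dim\mathfrak m\ge-n$. Summing over the finitely many $\phi$ proves Theorem~\ref{thm:B}. \qed

\section{From foliations to group actions: proof of Theorem~\ref{thm:A}}\label{sec:molino}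

Traces add over the components of $M$, so we assume that $M$ is connected. Basic sections are determined by their behavior across the leaf closures, and the space of leaf closures of $\mathcal F$ is singular. Molino's construction presents it as the quotient of a closed manifold $W$ by $G=O(q)$. We build a bundle $\mathcal E$ over $W$ whose invariant sections are the basic sections of $E$, and operators $P^\pm$ on $\mathcal E^\pm$ to which Theorem~\ref{thm:B} applies.

\subsection{The transverse frame bundle}

Let $\pi\colon\hat M\to M$ be the principal $G$-bundle of orthonormal frames of $Q$. Its points are linear isometries $u\colon\mathbb R^q\to Q_x$, and we let $G$ act on the left by $g\cdot u=u\circ g^{-1}$. A local submersion $p\colon U\to T$ induces the equivariant submersion $\hat p\colon\pi^{-1}(U)\to O(T)$, $u\mapsto dp\circ u$, onto the orthonormal frame bundle of $T$. The fibers of the maps $\hat p$ define the \emph{lifted foliation} $\hat{\mathcal F}$. It is $G$-invariant, and $\pi$ maps each fiber of $\hat p$ diffeomorphically onto a fiber of $p$, so $\pi_*\colon T\hat{\mathcal F}\to T\mathcal F$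 is a fiberwise isomorphism. A tangent vector to $\hat M$ is horizontal if it is the velocity of a curve $u(t)$ with all $u(t)v$, $v\in\mathbb R^q$, parallel for $\nabla^Q$. Since $\nabla^Q$ is pulled back from $T$, the distribution $T\hat{\mathcal F}$ is horizontal, and $\hat p$ maps horizontal vectors to horizontal vectors.

Call a vector field $Y$ on $\hat M$ \emph{foliated} if it is locally $\hat p$-related to a vector field on $O(T)$. Then $[X,Y]$ is tangent to $\hat{\mathcal F}$ whenever $X$ is, since it is related to $0$, and the flow of $Y$ preserves $\hat{\mathcal F}$. For $v\in\mathbb R^q$ let $B_v(u)$ be the horizontal lift of $u(v)\in(T\mathcal F)^\perp$, and for $A\in\mathfrak o(q)$ let $A^*(u)=\frac d{dt}\big|_{t=0}\exp(tA)\cdot u$. These fields are foliated, being related to the fields defined in the same way on $O(T)$, and so are their linear combinations with constant coefficients. We have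
\begin{equation}\label{eq:equivfields}
g_*B_v=B_{gv},\qquad g_*A^*=(\operatorname{Ad}_gA)^* ,
\end{equation}
the first because $G$ preserves horizontality and $u(v)=(g\cdot u)(gv)$. Let $B_j=B_{e_j}$ for the standard basis $(e_j)$ of $\mathbb R^q$, and let $(A_a)$ be a basis of $\mathfrak o(q)$ that is orthonormal for an $\operatorname{Ad}(G)$-invariant inner product. The horizontal space maps isomorphically onto $T\mathcal F\oplus(T\mathcal F)^\perp$, so the fields $B_j$, $A_a^*$ trivialize $T\hat M/T\hat{\mathcal F}$. Molino's theorem \cite{Molino} states that the leaf closures of $\hat{\mathcal F}$ are the fibers of a smooth fibration $\hat\pi\colon\hat M\to W$ onto a closed manifold on which $G$ acts smoothly, and that $\hat\pi$ is equivariant. The group permutes the components of $\hat M$, and hence those of $W$, transitively. Let $n=\dim W$.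

In Example~\ref{ex:klein}, every frame is equivalent to one of the form $+\partial_x$, so $\hat M$ is the torus $(\mathbb R/2\pi\mathbb Z)\times(\mathbb R/2\mathbb Z)$ foliated by the circles $x=\mathrm{const}$, $W$ is the circle $\mathbb R/2\pi\mathbb Z$, and $-1\in O(1)$ acts on $W$ by $x\mapsto-x$.

A smooth function on $\hat\pi^{-1}(U)$, $U\subset W$ open, that is constant on leaves is constant on leaf closures, hence of the form $\varphi\circ\hat\pi$ with $\varphi\in C^\infty(U)$. If $Y$ is foliated and $\varphi$ is such a basic function, then $X(Y\varphi)=[X,Y]\varphi+Y(X\varphi)=0$ for $X$ tangent to $\hat{\mathcal F}$. So $Y$ induces a derivation of $C^\infty(W)$, that is, a vector field $\hat\pi_*Y$ on $W$ to which $Y$ is $\hat\pi$-related, and the flow of $Y$ maps fibers of $\hat\pi$ to fibers. The vectors $\hat\pi_*B_j$, $\hat\pi_*A_a^*$ span each tangent space of $W$, because $d\hat\pi$ is onto and kills $T\hat{\mathcal F}$.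

Let $\hat E=\pi^*E$ with the pulled back metric, grading and connection $\hat\nabla$. Its curvature satisfies $\hat R(X,\cdot)=0$ for $X\in T\hat{\mathcal F}$. An element $g\in G$ acts by the identity map $\hat E_u=E_{\pi(u)}=\hat E_{g\cdot u}$ and preserves $\hat\nabla$. Invariant sections of $\hat E$ are the pull-backs of sections of $E$, and $\hat\nabla_X\pi^*s=\pi^*\nabla^E_{\pi_*X}s$. Since $\pi_*$ maps $T\hat{\mathcal F}$ onto $T\mathcal F$, we obtain $\pi^*\colon\Gamma_b(M,E)\cong\Gamma_b(\hat M,\hat E)^G$.

\subsection{A bundle over $W$}

The bundle $\hat E$ need not descend to $W$, since parallel transport along the leaves in a fiber of $\hat\pi$ may have holonomy. The values that basic sections can take do descend. For $y\in W$ let $\mathcal E_y$ be the space of smooth sections of $\hat E$ over the fiber $\hat\pi^{-1}(y)$ that are parallel along the leaves. Such a section that vanishes at one point vanishes on the leaf through it, which is dense in the fiber. So evaluation at any point is injective on $\mathcal E_y$: the space $\mathcal E_y$ is finite-dimensional, and linearly independent elements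 are independent at every point.

\begin{lemma}\label{lem:bundle}
The union $\mathcal E=\bigsqcup_y\mathcal E_y$ is a smooth $G$-equivariant graded vector bundle $\mathcal E^+\oplus\mathcal E^-$ over $W$ with an invariant Hermitian metric, and $\Gamma(U,\mathcal E)=\Gamma_b(\hat\pi^{-1}(U),\hat E)$ for $U\subset W$ open. There is a smooth positive invariant density $\mu$ on $W$ for which the resulting isomorphisms $\Gamma_b(M,E^\pm)\cong\Gamma(W,\mathcal E^\pm)^G$ are isometric for the $L^2$ inner products.
\end{lemma}

\begin{proof}
The point is to extend elements of $\mathcal E_y$ to basic sections over a neighborhood. We transport them along flows of foliated fields, and the condition $\hat R(X,\cdot)=0$ keeps the result parallel along the leaves.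

Fix $y$, let $K=\hat\pi^{-1}(y)$, and choose $Y_1,\dots,Y_n$ among the fields $B_j,A_a^*$ so that their projections form a basis of $T_yW$. For $w\in\mathbb R^n$ let $Y_w=\sum w_iY_i$, with flow $\varphi^w_t$, and put $\Phi(x,w)=\varphi_1^w(x)$ for $x\in K$; note that $\Phi(x,tw)=\varphi_t^w(x)$. The map $\Phi$ covers the map $\Phi_0$ sending $w$ to the image of $y$ under the time-one flow of $\hat\pi_*Y_w$. The differential of $\Phi_0$ at $0$ is $w\mapsto\hat\pi_*Y_w(y)$, so $\Phi_0$ is a diffeomorphism of a small ball $\mathcal B$ onto a neighborhood $U$ of $y$. For each $w$, $\Phi(\cdot,w)$ maps $K$ diffeomorphically onto the fiber over $\Phi_0(w)$. Hence $\Phi\colon K\times\mathcal B\to\hat\pi^{-1}(U)$ is a diffeomorphism. For $s\in\mathcal E_y$ define $\tilde s(\Phi(x,w))$ as the parallel transport of $s(x)$ along $t\mapsto\varphi_t^w(x)$, $t\in[0,1]$. This is a smooth section over $\hat\pi^{-1}(U)$.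

Fix $w$ and pull back $\hat\nabla$ and $\tilde s$ to $K\times[0,1]$ by $(x,t)\mapsto\varphi^w_t(x)$. Then $\nabla_{\partial_t}\tilde s=0$. For a local field $X$ on $K$ tangent to $\hat{\mathcal F}$ we have $[\partial_t,X]=0$, so
\[
\nabla_{\partial_t}\nabla_X\tilde s=\nabla_X\nabla_{\partial_t}\tilde s+\hat R\bigl(Y_w,(\varphi_t^w)_*X\bigr)\tilde s=0 ,
\]
because $(\varphi^w_t)_*X$ is tangent to $\hat{\mathcal F}$. Since $\nabla_X\tilde s=0$ at $t=0$, it vanishes for all $t$. At $t=1$ the vectors $(\varphi_1^w)_*X$ span $T\hat{\mathcal F}$ along the fiber over $y'=\Phi_0(w)$, so $\tilde s$ is basic. The same argument applied to the reversed flow gives a map $\mathcal E_{y'}\to\mathcal E_y$ inverse to $s\mapsto\tilde s|_{\hat\pi^{-1}(y')}$. Thus a basis $(s_i)$ of $\mathcal E_y$ extends to smooth basic sections $\tilde s_i$ over $\hat\pi^{-1}(U)$ that restrict to a basis of every $\mathcal E_{y'}$, $y'\in U$.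

A basic section $s$ over an open set $\hat\pi^{-1}(U')$, $U'\subset U$, can be written $s=\sum\varphi_i\tilde s_i$ with $\varphi_i$ constant on fibers. The $\tilde s_i$ are pointwise independent, so their Gram matrix is invertible and the $\varphi_i$ are smooth functions of the inner products $(s,\tilde s_j)$ and $(\tilde s_i,\tilde s_j)$; they are smooth functions on $U'$. This shows that the frames $(\tilde s_i)$ have smooth transition matrices and that the smooth sections of $\mathcal E$ are the basic sections of $\hat E$. The grading passes to $\mathcal E$ since $\hat\nabla$ preserves it. The group preserves $\hat{\mathcal F}$ and $\hat\nabla$, so $g$ maps $\mathcal E_y$ to $\mathcal E_{gy}$. If $(\tilde s_i)$ and $(\tilde s'_j)$ are frames near $y$ and $gy$ and $\lambda$ is a local section of $\hat\pi$, the matrix $m(g,y)$ of the action satisfies $g\,\tilde s_i(\lambda(y))=\sum_jm_{ji}(g,y)\,\tilde s'_j(g\cdot\lambda(y))$, and the Gram matrix argument shows that it is smooth in $(g,y)$. Since $\hat\nabla$ is metric, the inner product of two elements of $\mathcal E_y$ is constant along leaves, hence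 on the fiber; this defines the invariant Hermitian metric.

Give $\hat M$ the invariant density $d\hat V$ defined by $\int_{\hat M}F\,d\hat V=\int_M\bigl(\int_GF(g\cdot u)\,dg\bigr)dV$, and let $\mu$ be its push-forward under the proper surjective submersion $\hat\pi$. It is smooth, positive and invariant. For $s_1,s_2\in\Gamma_b(M,E)$, both $\int_M(s_1,s_2)_E\,dV$ and the $L^2(\mu)$ product of the corresponding sections of $\mathcal E$ equal $\int_{\hat M}(\pi^*s_1,\pi^*s_2)\,d\hat V$.
\end{proof}

\subsection{The operators on $W$}

Let $Y$ be foliated, $s$ a basic section of $\hat E$ over $\hat\pi^{-1}(U)$, and $X$ tangent to $\hat{\mathcal F}$. Then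
\[
\hat\nabla_X\hat\nabla_Ys=\hat\nabla_Y\hat\nabla_Xs+\hat\nabla_{[X,Y]}s+\hat R(X,Y)s=0 ,
\]
so $\hat\nabla_Y$ preserves basic sections. For $\varphi\in C^\infty(U)$ we have $\hat\nabla_Y(\varphi s)=\varphi\hat\nabla_Ys+((\hat\pi_*Y)\varphi)s$. In a local frame of $\mathcal E$, $\hat\nabla_Y$ is therefore $\hat\pi_*Y$ plus a smooth matrix: a first order differential operator on $\mathcal E$ with symbol $i\eta(\hat\pi_*Y)$.

For $v\in\mathbb R^q$ define the endomorphism $\hat c_v(u)=c(u(v))$ of $\hat E$, and put $\hat c_j=\hat c_{e_j}$. The section $u\mapsto u(v)$ of $\pi^*Q$ is parallel in horizontal directions, in particular along $\hat{\mathcal F}$. Compatibility of $\nabla^E$ with $c$ gives $\hat\nabla_X(\hat c_vs)=\hat c_v\hat\nabla_Xs$ for $X\in T\hat{\mathcal F}$, so $\hat c_v$ preserves each $\mathcal E_y$ and defines a smooth, odd, skew-Hermitian endomorphism of $\mathcal E$. Polarizing the Clifford relation gives $\hat c_i\hat c_j+\hat c_j\hat c_i=-2\delta_{ij}$. The same argument applies to $\hat k=\pi^*c(\kappa_b^\sharp)$: since $\kappa_b$ is basic, $\kappa_b^\sharp$ is locally pulled back from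 a vector field on $T$ and so is $\nabla^Q$-parallel along the leaves. Hence
\[
\mathcal D=\sum_{j=1}^q\hat c_j\hat\nabla_{B_j}-\tfrac12\hat k
\]
is an odd first order differential operator on $\mathcal E$. For $s\in\Gamma_b(M,E)$ we have $(\hat\nabla_{B_j}\pi^*s)(u)=\nabla^E_{u(e_j)}s$, and $(u(e_j))$ is an orthonormal basis of $Q_{\pi(u)}$, so $\mathcal D\pi^*s=\pi^*D_bs$. The operator $\mathcal D$ is $G$-equivariant: $\hat k$ is invariant, conjugation by $g$ sends $\hat c_v$ to $\hat c_{gv}$ and, by \eqref{eq:equivfields}, $\hat\nabla_{B_v}$ to $\hat\nabla_{B_{gv}}$, and the sum $\sum_j\hat c_{v_j}\hat\nabla_{B_{v_j}}$ is the same for every orthonormal basis $(v_j)$ of $\mathbb R^q$. With $b_j=\hat\pi_*B_j$, the symbol is $\sigma(\mathcal D)(\eta)=i\sum_j\eta(b_j)\hat c_j$. It is Hermitian, and $\sigma(\mathcal D)(\eta)^2=\sum_j\eta(b_j)^2$ by the Clifford relations.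

The operator $\mathcal D$ need not be elliptic, because the $b_j$ alone need not span $TW$; for the foliation by points, $W=\hat M$ and they span only the horizontal space. The missing directions are tangent to the orbits of $G$, and we can add derivatives in these directions without changing the action on invariant sections. Let $\mathcal L_As=\frac d{dt}\big|_{t=0}\exp(tA)s$ for $A\in\mathfrak o(q)$ and $s\in\Gamma(W,\mathcal E)$. This is a first order operator with symbol $-i\eta(\hat\pi_*A^*)$. It preserves the grading, is skew-symmetric because $G$ acts unitarily on $L^2(W,\mathcal E;\mu)$, and vanishes on invariant sections. Since $g\mathcal L_Ag^{-1}=\mathcal L_{\operatorname{Ad}_gA}$ and $\operatorname{Ad}_g$ is orthogonal, $-\sum_a\mathcal L_{A_a}^2$ is equivariant; it is symmetric, with symbol $\sum_a\eta(\hat\pi_*A_a^*)^2$.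

Let $\mathcal D^\pm\colon\Gamma(W,\mathcal E^\pm)\to\Gamma(W,\mathcal E^\mp)$ be the parts of $\mathcal D$, let ${}^*$ denote the formal adjoint for $\mu$ and the metric of $\mathcal E$, and set
\[
P^+=(\mathcal D^+)^*\mathcal D^+-\sum_a\mathcal L_{A_a}^2\ \text{ on }\mathcal E^+,\qquad P^-=\mathcal D^+(\mathcal D^+)^*-\sum_a\mathcal L_{A_a}^2\ \text{ on }\mathcal E^- .
\]
These operators are symmetric. They are equivariant, since the formal adjoint of an equivariant operator for invariant $\mu$ and invariant metric is equivariant. As $\sigma(\mathcal D)$ is Hermitian, $\sigma((\mathcal D^+)^*)=\sigma(\mathcal D^+)^*=\sigma(\mathcal D^-)$, and so $P^\pm$ has the scalar principal symbol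
\[
|\eta|^2:=\sum_j\eta(b_j)^2+\sum_a\eta(\hat\pi_*A_a^*)^2 .
\]
This quadratic form on $T^*W$ is positive definite, because the $b_j$ and $\hat\pi_*A_a^*$ span $TW$. It is $G$-invariant, because by \eqref{eq:equivfields} each $g$ transforms the $b_j$ among themselves, and the $\hat\pi_*A_a^*$ among themselves, by orthogonal matrices. Let $g_W$ be the dual Riemannian metric. Then $(W,g_W)$, $\mathcal E^\pm$, $\mu$ and $P^\pm$ satisfy the hypotheses of Theorem~\ref{thm:B}.

\subsection{Comparison of the traces}

Identify $\Gamma_b(M,E^\pm)$ with $\Gamma(W,\mathcal E^\pm)^G$ by Lemma~\ref{lem:bundle}; then $\mathcal D^+=D_b^+$ on this space. For $s\in\Gamma_b(M,E^-)$ the section $(\mathcal D^+)^*s$ is invariant, and $\langle s',(\mathcal D^+)^*s\rangle=\langle\mathcal D^+s',s\rangle=\langle D_b^+s',s\rangle$ for all $s'\in\Gamma_b(M,E^+)$. So $(\mathcal D^+)^*s=(D_b^+)^{\mathrm{adj}}s$. Since the $\mathcal L_A$ vanish on invariant sections, $P^\pm=L^\pm$ on $\Gamma_b(M,E^\pm)$.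

The eigenspaces of the closure of $P^\pm$ are finite-dimensional, consist of smooth sections, are $G$-invariant, and have dense sum. The projection onto the invariants preserves each of them, so $L^2(W,\mathcal E^\pm)^G$ has an orthonormal basis of smooth invariant eigensections of $P^\pm$. These are basic eigensections of $L^\pm$ with the same eigenvalues, and they show that $L^2(W,\mathcal E^\pm)^G$ is the $L^2$-completion of $\Gamma_b(M,E^\pm)$. Since $L^\pm$ is essentially self-adjoint, its closure is diagonal in this basis, and
\[
\operatorname{Tr}e^{-tL^\pm}=\operatorname{Tr}\bigl(e^{-tP^\pm}|_{L^2(W,\mathcal E^\pm)^G}\bigr).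
\]
By Theorem~\ref{thm:B} the right side has an expansion $\sum_jc_j^\pm t^{j/2}$ without logarithms. Comparing it with \eqref{eq:known} and using uniqueness of expansions, we get $a_{j,k}^\pm=0$ for all $j\ge1$ and $k>0$. This proves Theorem~\ref{thm:A}. \qed

\section{The zeta function}\label{sec:zeta}

A term $t^{\alpha}(\log t)^k$ in a heat trace corresponds to a pole of order $k+1$ of its Mellin transform, since $\int_0^1t^{s+\alpha-1}(\log t)^k\,dt=(-1)^kk!\,(s+\alpha)^{-k-1}$ for $\operatorname{Re}(s+\alpha)>0$. Theorem~\ref{thm:A} therefore bounds the order of the poles of $\zeta_{L^\pm}(s)=\sum_{\lambda>0}\lambda^{-s}$, where the sum runs over the positive eigenvalues of $L^\pm$ with multiplicity.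

\begin{corollary}\label{cor:zeta}
The function $\zeta_{L^\pm}$, defined for $\operatorname{Re}s$ large, continues meromorphically to $\mathbb C$ with at most simple poles. These lie in $\{(\overline q-j)/2:j\ge0\}\setminus\{0,-1,-2,\dots\}$, and $\zeta_{L^\pm}(0)=a^\pm_{\overline q}-\dim\ker L^\pm$.
\end{corollary}

\begin{proof}
Let $\vartheta(t)=\operatorname{Tr}e^{-tL^\pm}-\dim\ker L^\pm=\sum_{\lambda>0}e^{-t\lambda}$. For $t\ge1$ we have $\vartheta(t)\le e^{-(t-1)\lambda_1}\vartheta(1)$, where $\lambda_1>0$ is a lower bound for the positive eigenvalues, and $\vartheta(t)=O(t^{-\overline q/2})$ as $t\to0^+$. So for $\operatorname{Re}s>\overline q/2$ we may integrate term by term, and $\Gamma(s)\zeta_{L^\pm}(s)=\int_0^\infty t^{s-1}\vartheta(t)\,dt$. The integral over $[1,\infty)$ is entire. By Theorem~\ref{thm:A}, for every $j_0$,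
\[
\int_0^1t^{s-1}\vartheta(t)\,dt=\sum_{j\le j_0}\frac{a_j^\pm}{s-(\overline q-j)/2}-\frac{\dim\ker L^\pm}s+\int_0^1t^{s-1}\,o\bigl(t^{(j_0-\overline q)/2}\bigr)\,dt ,
\]
and the last integral is holomorphic for $\operatorname{Re}s>(\overline q-j_0)/2$. So $\Gamma(s)\zeta_{L^\pm}(s)$ is meromorphic with at most simple poles, at $s=(\overline q-j)/2$ with residue $a_j^\pm$, corrected by $-\dim\ker L^\pm$ at $s=0$. The function $1/\Gamma$ is entire with simple zeros at $0,-1,-2,\dots$, and $1/\Gamma(s)=s+O(s^2)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Atiyah}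
Atiyah, Comm.\ Pure Appl.\ Math.\ \textbf{23} (1970).

\bibitem{BGV}
Berline, Getzler, and Vergne, \emph{Heat Kernels and Dirac Operators}.

\bibitem{BKR}
Jochen Br\"uning, Franz W.~Kamber, and Ken Richardson, \emph{Index theory for basic Dirac operators on Riemannian foliations}, arXiv:1008.1757 (2010).

\bibitem{Molino}
Molino, \emph{Riemannian Foliations}, Birkh\"auser, 1988.

\end{thebibliography}
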